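# Spanning forests on $\mathbb Z^5*\mathbb Z$: disconnected for every choice of generators

## 1. Cutting a Cayley graph at a vertex of a tree

Let a finitely generated group $\Gamma$ act on a tree $T$, let $v$ be a vertex of $T$ with stabilizer $A$, and suppose that each edge of $T$ at $v$ has finite stabilizer in $A$. Let $S$ be a finite symmetric generating set of $\Gamma$ with $1\notin S$, and let $G=\mathrm{Cay}(\Gamma,S)$ be the graph with vertex set $\Gamma$ and edges $g\sim gs$, $s\in S$. The group acts on $G$ by left multiplication. Write $[p,q]$ for the geodesic of $T$ between $p$ and $q$.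

The map $g\mapsto gv$ sends the vertices of $G$ to $T$. An edge $g\sim gs$ need not go to an edge of $T$: its ends land on two vertices that are joined by the finite path $[gv,gsv]$. The proof turns on the set of group elements at which such a path meets $v$:
$$U=\{g\in\Gamma:\ v\in[gv,gsv]\text{ for some }s\in S\cup\{1\}\}.$$
For a connected component $C$ of $G\setminus U$ (the graph induced on $\Gamma\setminus U$), put $\partial C=\{u\in U: u \text{ is adjacent to } C\}$, and let
$$\Pi=\{(z,z')\in U^2:\ z=z',\ \text{or } z,z'\in\partial C\text{ for some component } C\}.$$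

**The tree of a free product.** For $\Gamma=A*B$, the Bass–Serre tree $T$ has as vertices the cosets $gA$ and $gB$, and one edge for each $g\in\Gamma$, joining $gA$ to $gB$. The group acts by left multiplication, the vertex $v=A$ has stabilizer $A$, and edge stabilizers are trivial. Below, $A=\mathbb Z^5$ is written multiplicatively with basis $a_1,\dots,a_5$, and $B=\langle t\rangle\cong\mathbb Z$.

**Example 1.** Let $S=\{a_i^{\pm1},t^{\pm1}\}$. For $s\in A$ we have $gsA=gA$, so $v\in[gv,gsv]$ iff $g\in A$. For $s=t^{\pm1}$ the geodesic is $gA,\,gB,\,gsA$, and it contains the vertex $A$ iff $g\in A$ or $gs\in A$. So $U=A\cup At\cup At^{-1}$. All neighbors of $a\in A$ lie in $U$. The vertex $at$ touches two components, one containing $atA\setminus\{at\}$ and one containing $at^2$. Both have boundary $\{at\}$, since $at$ separates them from the rest. The same holds at $at^{-1}$.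

**Example 2.** Add the generators $t^{\pm2}$. The same computation gives $U=A\cup At^{\pm1}\cup At^{\pm2}$. Fix $a\in A$ and let $C_+$ be the component of $at^3$. The neighbors of $aB$ in $T$ are the vertices $at^nA$. The only edges of $G$ whose geodesic passes through $aB$ join $at^n$ to $at^{n\pm1}$ or $at^{n\pm2}$. Hence a path of $G$ which starts at $at^3$ and passes from the branches of $T$ at $aB$ with $n\ge3$ to those with $n\le2$ must step on $at$ or $at^2$, and these are in $U$. So $C_+$ lies over the branches with $n\ge3$. Its boundary is $\{at,at^2\}$, because $at\sim at^3$, $at^2\sim at^3$, and no vertex of $U$ other than $at,at^2$ is adjacent to a vertex over these branches.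

In both examples $U$ is a thick copy of $A$, and what is cut away hangs on $U$ through finite sets. This holds in general.

**Lemma 1.** (i) $A\subset U$ and $AU=U$; the action of $A$ on $U$ by left multiplication is free and has finitely many orbits. (ii) Each $\partial C$ is finite and nonempty, and there are finitely many $A$-orbits of components. (iii) $\Pi$ has finitely many $A$-orbits. (iv) Every edge of $G$ either joins two vertices of $U$ (a *$U$-edge*) or touches exactly one component $C$ and has both ends in $C\cup\partial C$.

*Proof.* (i) Taking $s=1$ gives $A\subset U$. If $v\in[gv,gsv]$ and $a\in A$, then $v=av\in[agv,agsv]$, so $AU=U$. Left multiplication is free. The condition defining $U$ says $g^{-1}v\in[v,sv]$ for some $s\in S\cup\{1\}$, so $g^{-1}v$ lies in a finite set of vertices. If $g^{-1}v=hv$, then $g^{-1}\in hA$, so $g\in Ah^{-1}$. So each value of $g^{-1}v$ accounts for at most one orbit.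

(ii) Since $G$ is connected and $U\neq\emptyset$, $\partial C\ne\emptyset$. If $g\notin U$ and $g\sim gs$, then $v\notin[gv,gsv]$, so $gv$ and $gsv$ lie in the same component of $T\setminus\{v\}$. Hence $\{gv:g\in C\cup\partial C\}$ lies in a single component of $T\setminus\{v\}$; call it $T_\varepsilon$, where $\varepsilon$ is the edge from $v$ into it. Let $u,au\in\partial C$ with $a\in A$. Then $auv\in T_\varepsilon\cap aT_\varepsilon=T_\varepsilon\cap T_{a\varepsilon}$, so $a\varepsilon=\varepsilon$, and only finitely many $a\in A$ satisfy this. So $\partial C$ meets each of the finitely many $A$-orbits of $U$ in a finite set. Each $u\in U$ has finite degree, so it is adjacent to finitely many components. Every component can be moved by $A$ so that one of finitely many orbit representatives lies in its boundary, which gives finitely many orbits of components.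

(iii) Move $z$ to an orbit representative. The partners $z'\ne z$ lie in the finitely many finite sets $\partial C$ with $z\in\partial C$.

(iv) An edge with an end in $C$ has its other end in $C$ or in $U$, and in the latter case in $\partial C$. $\square$

**What the construction is for.** We study random spanning forests of $G$, for a generating set $S$ about which nothing is known. The set $U$ lets us compare $G$ with the group $A$. Each component $C$ will be replaced by electrical conductances on the finite set $\partial C$. This gives a network on $U$ on which $A$ acts with finitely many orbits, so random walk there behaves like random walk on $A=\mathbb Z^5$, whatever $S$ was.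

## 2. Free and wired forests, and a question about generating sets

Let $G$ be an infinite, locally finite, connected graph, and $G_1\subset G_2\subset\cdots$ an exhaustion by finite connected subgraphs. The **Free Uniform Spanning Forest** $\mathsf{FUSF}$ of $G$ is the weak limit of the uniform spanning trees $\mathsf{UST}(G_n)$. The **Wired Uniform Spanning Forest** $\mathsf{WUSF}$ is the weak limit of $\mathsf{UST}(G_n^*)$, where $G_n^*$ is obtained from $G$ by identifying all vertices outside $G_n$ to one vertex. Both limits exist and do not depend on the exhaustion. If $G$ is a tree, every $G_n$ is a tree, so the $\mathsf{FUSF}$ is $G$ itself; Section 3 computes what wiring does on the 3-regular tree.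

For a Cayley graph of a finitely generated group $\Gamma$, the expected degree of a vertex in the $\mathsf{FUSF}$ is $2+2\beta^{(2)}_1(\Gamma)$, where $\beta_1^{(2)}(\Gamma)$ is the first $\ell^2$-Betti number. All we use about this number is that formula and its consequence: $\mathsf{FUSF}=\mathsf{WUSF}$ iff $\beta_1^{(2)}(\Gamma)=0$. In particular, whether $\mathsf{WUSF}\ne\mathsf{FUSF}$ does not depend on the finite generating set.

A countable group is **treeable** if it has a free, probability-measure-preserving (pmp) action on a standard probability space whose orbit equivalence relation is generated by a Borel graph with all components trees. For example, $\mathbb Z$ acting on the circle by an irrational rotation $\theta$ is treeable: join $x$ to $\theta x$, and every component is a bi-infinite line.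

Gábor Pete and Ádám Timár ("The Free Uniform Spanning Forest is disconnected in some virtually free groups, depending on the generator set", arXiv:2006.06387 (2020)) ask: if $\Gamma$ is a finitely generated treeable group with $\mathsf{WUSF}\ne\mathsf{FUSF}$, does it always have two finite generating sets such that the $\mathsf{FUSF}$ is a.s. disconnected in the first Cayley graph and a.s. connected in the second?

The answer is **no**, because of Theorem 1 below. Generating sets are finite, symmetric and do not contain $1$. $V_A(n)$ is the size of the $n$-ball in a Cayley graph of $A$, and $E_A(f)$ is the Dirichlet energy, the sum of $|f(p)-f(q)|^2$ over edges of that graph.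

**Theorem 1.** $\Gamma=\mathbb Z^5*\mathbb Z$ is finitely generated and treeable, $\beta_1^{(2)}(\Gamma)=1$ (so $\mathsf{WUSF}\neq\mathsf{FUSF}$), and in every Cayley graph of $\Gamma$ the $\mathsf{FUSF}$ has infinitely many trees a.s.

**Theorem 2.** Let $\Gamma$ be a finitely generated group acting on a tree $T$, let $v$ be a vertex with infinite stabilizer $A$, and suppose the edges at $v$ have finite stabilizers in $A$. Then $A$ is finitely generated. Assume further that

* (H1) for every $f:A\to\mathbb R$ with $E_A(f)<\infty$ on a Cayley graph of $A$ there are finitely supported $\psi_k$ with $E_A(f-\psi_k)\to0$;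
* (H2) $V_A(n)\ge c\,n^5$ for some $c>0$ and all $n\ge1$.

Then in every Cayley graph of $\Gamma$ the $\mathsf{FUSF}$ has infinitely many trees a.s. Moreover, for each Cayley graph there are $K<\infty$ and a metric $d_H$ on $A$ with finite balls such that $P(x\leftrightarrow y)\le K\,d_H(x,y)^{-1/2}$ for distinct $x,y\in A$. For infinite finitely generated $A$: (H1) is equivalent to $\beta_1^{(2)}(A)=0$, and (H2) holds iff $A$ is not of polynomial growth of degree $\le4$.

**Theorem 3.** Let $\Gamma=A_1*\dots*A_k$ be infinite, with each $A_i$ nontrivial, finitely generated, and either finite or with $\beta_1^{(2)}(A_i)=0$. The following are equivalent: (a) some Cayley graph of $\Gamma$ has connected $\mathsf{FUSF}$; (b) each $A_i$ is finite or of polynomial growth of degree $\le4$; (c) the $\mathsf{FUSF}$ is connected for every generating set $S_1\sqcup\dots\sqcup S_k$ with $S_i$ generating $A_i$. If they fail, the $\mathsf{FUSF}$ has infinitely many trees in every Cayley graph of $\Gamma$.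

(H1) and (H2) do not depend on the Cayley graph of $A$. Indeed, write each generator of one set as a word of length at most $L$ in the other. Then a difference $f(as')-f(a)$ is a sum of at most $L$ differences along edges of the other graph; by Cauchy–Schwarz and summation over $a$, the energies are comparable up to constants. Likewise an $n$-ball of one metric lies in an $Ln$-ball of the other.

For the question only Theorem 1 is needed. What fails in $\mathbb Z^5*\mathbb Z$ is the existence of a generating set with *connected* $\mathsf{FUSF}$; nothing is claimed here on whether every treeable group with $\mathsf{WUSF}\ne\mathsf{FUSF}$ has a generating set with disconnected $\mathsf{FUSF}$.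

## 3. Transfer currents, split generating sets, and the group $\mathbb Z^5*\mathbb Z$

For a locally finite connected (multi)graph $G$ with unit conductances let $E_G(f)=\sum_{\{p,q\}}|f(p)-f(q)|^2$ and $D(G)=\{f:E_G(f)<\infty\}$. Let $\ell^2_-(E(G))$ be the space of antisymmetric square-summable functions on oriented edges (each edge counted once in the inner product), $\nabla f$ the gradient, and $\chi^e$ the unit vector of the oriented edge $e$. Then $\nabla D(G)$ is the set of elements of $\ell_-^2(E(G))$ with sum $0$ around every cycle, so it is closed. Let $\lozenge(G)$ be the span of the cycles, so that $\nabla D(G)=\lozenge(G)^\perp$.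

**(F1) Transfer currents** (Burton–Pemantle 1993). For finite $G$, $P(e_1,\dots,e_k\in\mathsf{UST})=\det[(P_{\nabla D(G)}\chi^{e_i},\chi^{e_j})]$, with $P_{\nabla D(G)}$ the orthogonal projection. For infinite $G$ the same formula holds for $\mathsf{FUSF}(G)$ (Benjamini–Lyons–Peres–Schramm 2001, below BLPS). The passage to the limit is short. The projection onto $\nabla D(G_n)$ is the identity of $\ell_-^2(E(G_n))$ minus the projection onto $\lozenge(G_n)$. The spaces $\lozenge(G_n)$ increase to a dense subspace of $\overline{\lozenge(G)}$, so the kernel entries converge. By inclusion–exclusion, the probability of any event depending on finitely many edges (a cylinder event) is a polynomial in kernel entries, so entrywise convergence of kernels gives convergence of all cylinder probabilities.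

**(F2)** Wilson's algorithm on finite graphs: with root $\rho$, the tree path from $x$ to $\rho$ is the loop-erasure of a random walk from $x$ stopped at $\rho$; the branch from $y$ is then the loop-erasure of an independent walk from $y$ stopped on hitting that path; and so on.

**(F3)** Dirichlet principle: on a finite connected network, $u\mapsto P_u(\tau_z<\tau_\rho)$ is the unique energy minimizer with values $1$ at $z$ and $0$ at $\rho$.

*Triangle.* The cycle space is spanned by the unit vector $3^{-1/2}(1,1,1)$, so $P(e\in\mathsf{UST})=1-\frac13=\frac23$, as it should be.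

*One edge.* Let $C'$ be the effective conductance between the ends of $e$ in the graph without $e$. Minimizing $\|\chi^e-\nabla f\|^2$ over $f$ with jump $\delta$ across $e$ means minimizing $(1-\delta)^2+C'\delta^2$. The minimum is $C'/(1+C')$, so $P(e\in\mathsf{UST})=1/(1+C')$.

*The 3-regular tree, wired.* Let $\gamma_n$ be the conductance from the root of a binary tree of depth $n$ to its wired leaves. Then $\gamma_1=2$ and $\gamma_n=2\gamma_{n-1}/(1+\gamma_{n-1})$, that is, $1/\gamma_n=\frac12(1+1/\gamma_{n-1})$, so $\gamma_n\to1$. For an edge $e$ of the 3-regular tree, wired far away, $C'$ is a series connection of two conductances tending to $1$, so $C'\to\frac12$ and $P(e\in\mathsf{WUSF})=\frac23$, while $P(e\in\mathsf{FUSF})=1$.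

**Lemma 2.** Let $\Gamma=A_1*\dots*A_k$ with each $A_i$ nontrivial, and let $S=S_1\sqcup\dots\sqcup S_k$ with $S_i$ a generating set of $A_i$. In $\mathrm{Cay}(\Gamma,S)$ every simple cycle lies in one coset $gA_i$, and the $\mathsf{FUSF}$ is a product of independent copies of $\mathsf{FUSF}(\mathrm{Cay}(A_i,S_i))$ on the cosets $gA_i$ (for finite $A_i$, read $\mathsf{UST}$).

*Proof.* Split a simple cycle cyclically into maximal runs of edges with labels in one $S_i$. Suppose there are at least two runs. Each run is a proper subpath of a simple cycle, so its ends differ and its label is a nontrivial element of some $A_i$; consecutive runs belong to different factors. The cycle then exhibits a nonempty reduced word of the free product that equals $1$, a contradiction. So there is one run, and the cycle lies in one coset. The cosets are edge-disjoint, so $\overline{\lozenge}$ is the orthogonal sum of the closed cycle spaces of the cosets. The kernel of (F1) is therefore block diagonal, the determinants factor over blocks, and each block is the kernel of the forest of that coset. $\square$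

**Lemma 3.** Let $A=\mathbb Z^5$, $B=\mathbb Z$, $\Gamma=A*B$. Then (1) $\Gamma$ is treeable; (2) $A$ satisfies (H1) and (H2); (3) $\beta_1^{(2)}(\Gamma)=1$.

*Proof.* **(1)** We build a treeing from one for $A$ and one for $B$. Take an essentially free pmp action of $\Gamma$, for example a Bernoulli action, restricted to an invariant conull set on which it is free. By Ornstein–Weiss the orbit relation of $A$ is hyperfinite off a null set; discard the $\Gamma$-saturation of that set, which is null. The $A$-relation is then generated by one Borel automorphism $\theta$ (Weiss, Slaman–Steel), which is aperiodic since $A$-orbits are infinite. So $x\sim\theta x$ defines an acyclic Borel graph $\mathcal G_A$ generating the $A$-relation. The generator of $B$ gives an acyclic Borel graph $\mathcal G_B$ in the same way.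

A common edge $\{x,y\}$ would give $y=ax=bx$ with $a\in A\setminus\{1\}$, $b\in B\setminus\{1\}$; freeness forces $a=b$, impossible. The graph $\mathcal G_A\cup\mathcal G_B$ generates the $\Gamma$-orbit relation, since $A\cup B$ generates $\Gamma$. Suppose it has a simple cycle. The cycle is not contained in $\mathcal G_A$ or in $\mathcal G_B$; split it cyclically into maximal runs of one type, of which there are at least two. Each run has distinct ends, so it is realized by a nontrivial element of $A$ or of $B$. Going around the cycle gives a nonempty alternating word in nontrivial elements of $A$ and $B$ which fixes a point. The word is nontrivial in $A*B$, which contradicts freeness. So $\mathcal G_A\cup\mathcal G_B$ is a treeing.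

**(2)** (H2) is clear. For (H1), let $\nabla h\in\nabla D(A)$ be orthogonal to $\nabla\mathbf 1_a$ for all $a\in A$; this says that $h$ is harmonic. Fix $a\in A$ and put $k_a(b)=h(ab)-h(b)$. Since $A$ is abelian, $k_a(b)=h(ba)-h(b)$, which is the sum of $\nabla h$ along the translate by $b$ of a fixed path from $1$ to $a$. Hence $k_a\in\ell^2(A)$. Also $k_a$ is harmonic, as the difference of a translate of $h$ and $h$. It tends to $0$ at infinity, so if it were nonzero, $|k_a|$ would attain a positive maximum, and by the maximum principle $k_a$ would be a nonzero constant, which is not in $\ell^2$. So $k_a=0$ for all $a$, and $h$ is constant. Thus nothing in $\nabla D(A)$ except $0$ is orthogonal to all gradients of finitely supported functions, so these gradients are dense.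

**(3)** We compute one expected degree. By (2), $\mathbb Z^5$ has no nonconstant harmonic Dirichlet functions, so $\mathsf{FUSF}=\mathsf{WUSF}$ on $\mathbb Z^5$ (BLPS, Thm 7.3). Hence $\beta_1^{(2)}(\mathbb Z^5)=0$, and the expected $\mathsf{FUSF}$ degree there is $2$. In the Cayley graph of $\Gamma$ for the standard generators of $A$ and $B$, Lemma 2 shows that the $\mathsf{FUSF}$ consists of all $t$-edges (the cosets of $B$ are lines) and an $\mathsf{FUSF}(\mathbb Z^5)$ on each $gA$. The expected degree is $2+2=4=2+2\beta_1^{(2)}(\Gamma)$. $\square$

Acting on its Bass–Serre tree with $v=A$, the group $\mathbb Z^5*\mathbb Z$ satisfies the hypotheses of Theorem 2. So by Lemma 3, *Theorem 1 follows from the assertions of Theorem 2 before "For infinite finitely generated $A$"*. Those are proved in Sections 5–8.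

## 4. Two walks in $\mathbb Z^5$, and the failure of both boundary conditions on $\mathbb Z^5*\mathbb Z$

**The case of $\mathbb Z^5$ alone.** Here $\mathsf{FUSF}=\mathsf{WUSF}$. Run Wilson's algorithm on $G_n^*$ with the wired vertex $\rho$ as root, with walks $X$ from $x$ and $Y$ from $y$. If $x$ and $y$ are joined by a tree path avoiding $\rho$, then $Y$ hits the loop-erasure of $X$ at some $w\neq\rho$, which both walks visit before $\rho$. With $\tilde p_k$ the lazy walk and $\tilde G=\sum_k\tilde p_k$, summing over $w$ and passing to the limit gives
$$P(x\leftrightarrow y)\le\sum_w\tilde G(x,w)\tilde G(w,y)=\sum_k(k+1)\tilde p_k(x,y)\le K\sum_{k\ge|x-y|}(k+1)k^{-5/2},$$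
which tends to $0$ as $|x-y|\to\infty$. So there are infinitely many trees. With $\mathbb Z^4$ the exponent becomes $-2$, the series diverges, and the bound says nothing.

**Split generating sets of $\mathbb Z^5*\mathbb Z$.** If $S=S_A\sqcup S_B$, Lemma 2 puts a copy of $\mathsf{FUSF}(\mathbb Z^5)$ on each coset $gA$. A simple path between two vertices of $gA$ stays in $gA$: otherwise its label, split into maximal runs, would be a reduced word with at least two letters or with one letter in $B$, and such a word is not in $A$. So the $\mathsf{FUSF}$ is disconnected. A general $S$ need not split, and Lemma 2 does not apply.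

**Free boundary.** For general $S$ one would try to run Wilson's algorithm on the finite graphs $G_n$ themselves. Their trees contain a path from $x$ to $y$ anyway, and the union bound need not be small. For instance, take the standard generators and $x,y\in A$, and let the root lie on the far side of a cut vertex $q\in A$. Both walks visit $q$ before the root, so the term $w=q$ alone equals $1$.

**Wired boundary.** Wiring everything outside $G_n$ makes the walks stop, but it produces the wrong forest. By (F1), $\mathsf{UST}(G_n^*)$ has as kernel the projection onto gradients of functions constant outside $G_n$, that is, gradients of finitely supported functions. These are not dense in $\nabla D(G)$. Here is the obstruction for the standard generators. The edge $\{1,t\}$ lies on no cycle. Let $f$ be the indicator of the side of $t$ after its removal, so $\nabla f$ is $\pm\chi^{(1,t)}$, and $f=1$ on $tA$, $f=0$ on $A$. By transience of $\mathbb Z^5$ there is $\gamma>0$ with $\psi(o)^2\le\gamma^{-1}E_{\mathbb Z^5}(\psi)$ for finitely supported $\psi$ and every point $o$. If $\psi$ is finitely supported on $\Gamma$ and $E_G(f-\psi)=\epsilon^2$, then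 $E_A(\psi)$, $E_{tA}(\psi)$ and $|1-\psi(t)+\psi(1)|^2$ are each at most $\epsilon^2$. So $|\psi(1)|,|\psi(t)|\le\epsilon\gamma^{-1/2}$ and $1\le\epsilon+2\epsilon\gamma^{-1/2}$: $\epsilon$ cannot be small.

**Wiring only along $U$.** In Example 1, $f|_U=\mathbf 1_{t}$, since $t$ is the only vertex of $U$ on the far side. So $f$ becomes admissible if we identify only a far part of $U$, together with the components that hang entirely on it, and leave free every component that touches the near part of $U$. The wiring then happens only in the direction of $A$, where (H1) makes it harmless. The walks can still wander in the free components. But these have finite boundary, so a meeting inside $C$ can be charged to a pair of vertices of $\partial C$, and the hitting probabilities on $U$ can be computed on a network on which $A$ acts. We now build that network.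

## 5. The reduced network on $U$

From here to the end of Section 8, $\Gamma,T,v,A$ are as in Theorem 2, $S$ is any generating set, and $G,U,\Pi$ are as in Section 1. $K$ denotes a finite constant that depends only on the data fixed so far and may change from line to line. Let $E_C(f)$ be the energy of $f$ on the edges touching $C$. By Lemma 1(iv), $E_G(f)=\sum_{U\text{-edges}}|df|^2+\sum_CE_C(f)$.

**Step 1: replace a truncated component by conductances.** For each $C$ fix finite connected sets $C_1\subset C_2\subset\cdots$ with union $C$, where $C_1$ contains the finitely many vertices of $C$ adjacent to $\partial C$. For $\psi:\partial C\to\mathbb R$ let $Q_{C_n}(\psi)$ be the minimal energy of $f$ on $C_n\cup\partial C$ with $f|_{\partial C}=\psi$, over the edges touching $C_n$ with both ends in $C_n\cup\partial C$. We claim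
$$Q_{C_n}(\psi)=\sum_{\{x,y\}\subset\partial C}c_{C_n}(x,y)(\psi(x)-\psi(y))^2,\qquad c_{C_n}\ge0 .\tag{1}$$
The minimizer is unique, is harmonic on $C_n$ and depends linearly on $\psi$, so $Q_{C_n}$ is a quadratic form; let $B$ be its polar form. It is invariant under adding constants, so $\sum_yB(\mathbf 1_x,\mathbf 1_y)=0$, and expanding $Q_{C_n}(\psi)=\sum_{x,y}B(\mathbf 1_x,\mathbf 1_y)\psi(x)\psi(y)$ gives (1) with $c_{C_n}(x,y)=-B(\mathbf 1_x,\mathbf 1_y)$. For the sign, let $f\ge0$ be the harmonic extension of $\mathbf 1_x$ and let $y\ne x$. Since $f$ is harmonic on $C_n$, its energy inner product with a function vanishing on $\partial C$ is $0$. So $B(\mathbf 1_x,\mathbf 1_y)$ is the energy inner product of $f$ with *any* extension of $\mathbf 1_y$. Extending by $0$, only edges from $y$ to $C_n$ contribute, and $f(y)=0$, so $B(\mathbf 1_x,\mathbf 1_y)=\sum_{w\in C_n,\,w\sim y}(0-f(w))\le0$.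

*Check.* If $C=\{w\}$ and $\partial C=\{x,y,z\}$, the minimizer puts the mean of $\psi$ at $w$, and $Q_C(\psi)=\frac13\sum_{\text{pairs}}(\psi(x)-\psi(y))^2$: the star becomes a triangle with conductances $\frac13$.

**Step 2: let the truncation go.** Put $Q_C(\psi)=\inf\{E_C(f):f|_{\partial C}=\psi\}$. We claim that $Q_{C_n}\uparrow Q_C$ and that the infimum is attained. Restricting functions shows that $Q_{C_n}(\psi)$ is nondecreasing in $n$ and at most $Q_C(\psi)$, which is finite (extend $\psi$ by $0$: finitely many edges contribute). The minimizers $f_n$ take values in $[\min\psi,\max\psi]$; let $f$ be a subsequential pointwise limit. For fixed $k$, the energy of $f$ on the finitely many edges touching $C_k$ with both ends in $C_k\cup\partial C$ is at most $\lim_nQ_{C_n}(\psi)$. Let $k\to\infty$: $E_C(f)\le\lim_nQ_{C_n}(\psi)\le Q_C(\psi)\le E_C(f)$.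

By polarization the limits $c_C(x,y)=\lim_nc_{C_n}(x,y)\ge0$ exist, and $Q_C(\psi)=\sum c_C(x,y)(\psi(x)-\psi(y))^2$. Moreover, if $Q_C(\psi)=0$ then $Q_{C_1}(\psi)=0$, and $\psi$ is constant because $C_1\cup\partial C$ is connected by the edges used. Applying this to indicator functions shows that the graph on $\partial C$ of pairs with $c_C>0$ is connected.

*Check in Example 2.* Take $C_+$ with boundary $\{at,at^2\}$. Parts hanging on a single $at^n$, $n\ge3$, cost no energy, since one extends by a constant. What remains is the strip of vertices $3,4,\dots$ (for $at^3,at^4,\dots$), with boundary vertices $1,2$ and edges between numbers at distance $1$ or $2$, except the $U$-edge $\{1,2\}$. Let $\gamma_n$ be the conductance between $1$ and $2$ through $\{3,\dots,n\}$. Then $\gamma_3=\frac12$. The part $\{4,\dots,n+1\}$ acts between $2$ and $3$ as $\gamma_n$, parallel to the edge $\{2,3\}$ and then in series with the edge $\{1,3\}$, so $\gamma_{n+1}=(1+\gamma_n)/(2+\gamma_n)$. The sequence increases to the positive root of $c^2+c=1$. So $c_{C_+}(at,at^2)=\frac{\sqrt5-1}2$.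

**Step 3: assemble the network.** Let $H$ be the network on $U$ with
$$c_H(x,y)=\mathbf 1[x\sim_Gy]+\sum_Cc_C(x,y)\quad(x\ne y),$$
$$E_H(\varphi)=\sum_{\{x,y\}}c_H(x,y)|\varphi(x)-\varphi(y)|^2=\sum_{U\text{-edges}}|d\varphi|^2+\sum_CQ_C(\varphi|_{\partial C}).\tag{2}$$
In Example 1 all $\partial C$ are single points, and $H$ is $\mathbb Z^5$ with two pendant edges at each vertex. In Example 2, $c_H(at,at^2)=1+\frac{\sqrt5-1}2=\frac{1+\sqrt5}2$.

**Lemma 4.**

* (i) $E_H(\varphi)=\min\{E_G(f):f|_U=\varphi\}$, attained whenever $E_H(\varphi)<\infty$.
* (ii) $A$ acts on $H$ by automorphisms; $H$ is locally finite with finitely many $A$-orbits of vertices and edges; the positive conductances and $\pi(u)=\sum_wc_H(u,w)$ are bounded above and below by positive constants.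
* (iii) If $A$ is infinite, then $H$ is connected and infinite.
* (iv) If $A$ is infinite, then $A$ is finitely generated.

*Proof.* (i) By (2) and the decomposition of $E_G$ one may minimize in each $C$ separately, and Step 2 gives a minimizer there.

(ii) Left multiplication by $a\in A$ permutes $U$-edges and components, and $Q_C$, hence $c_C$, is defined without reference to the sets $C_n$; so $A$ preserves $c_H$. If $c_H(x,y)>0$, then $x\sim_Gy$ or $(x,y)\in\Pi$. So by Lemma 1 there are finitely many orbits of edges, each vertex has finitely many neighbors, and the bounds on conductances follow. Given (iii), each vertex has a neighbor, so $\pi>0$ and it takes finitely many values. (We use (ii) only for infinite $A$.)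

(iii) Two vertices of $U$ are joined by a path in $G$. Consecutive visits of this path to $U$ are $G$-adjacent, or lie in one $\partial C$, and then they are joined by pairs with $c_C>0$ by Step 2. $H$ is infinite because $A\subset U$.

(iv) Let $u_1,\dots,u_r$ represent the $A$-orbits on $U$. The set $F$ of $b\in A$ with $b=1$ or $u_i\sim_Hbu_j$ for some $i,j$ is finite, because $H$ is locally finite and $A$ acts freely. Given $a\in A$, take an $H$-path from $u_1$ to $au_1$ with vertices $a_ku_{i_k}$. Then $u_{i_k}\sim_H a_k^{-1}a_{k+1}u_{i_{k+1}}$, so all $a_k^{-1}a_{k+1}\in F$, and $a$ is their product. $\square$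

**Step 4: compare energies on $H$ and on $A$.** Fix a finite symmetric generating set $S_A$ of $A$ and let $E_A(f)=\frac12\sum_{a\in A,\,s\in S_A}|f(as)-f(a)|^2$. For $\varphi:U\to\mathbb R$ put $\varphi_i(a)=\varphi(au_i)$, and for $f:A\to\mathbb R$ put $f^U(au_i)=f(a)$. Then
$$\sum_iE_A(\varphi_i)+\sum_i\sum_a|\varphi(au_i)-\varphi(au_1)|^2\le K E_H(\varphi),\tag{3}$$
$$E_H(f^U)\le KE_A(f),\tag{4}$$
$$E_H(\varphi)\le2\sum_u\pi(u)\varphi(u)^2\le K\|\varphi\|^2_{\ell^2(U)}.\tag{5}$$
For (3), fix $H$-paths from $u_i$ to $su_i$ and from $u_i$ to $u_1$. Translated by $a$, they join $au_i$ to $asu_i$ and $au_i$ to $au_1$. By Cauchy–Schwarz and the lower bound on conductances, each squared difference on the left is at most a constant times the $H$-energy on the translated path. Sum over $a$. For a fixed path edge $e$, each edge of $H$ occurs at most twice among the translates $ae$: if $ae=a'e$, then $a^{-1}a'$ either fixes the ends of $e$, hence is $1$, or swaps them, and by freeness at most one element does that. For (4), edges of $H$ have the form $\{au_i,abu_j\}$ with $b$ in the finite set $F$, and $f^U$ changes by $f(ab)-f(a)$ there; use fixed paths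 in $\mathrm{Cay}(A,S_A)$ from $1$ to $b$, translated by $a$, in the same way. (5) is $|p-q|^2\le2p^2+2q^2$.

## 6. Finite-support approximation and the heat kernel on $H$

The first lemma transports (H1) to $H$; it will justify the wiring. The next two transport (H2); they bound the meeting probability.

**Lemma 5.** Under (H1), for every $\varphi$ with $E_H(\varphi)<\infty$ there are finitely supported $\psi_k$ with $E_H(\varphi-\psi_k)\to0$.

*Proof.* By (3), $E_A(\varphi_1)<\infty$, and $\chi:=\varphi-\varphi_1^U$, for which $\chi(au_i)=\varphi(au_i)-\varphi(au_1)$, lies in $\ell^2(U)$. By (H1) take finitely supported $\eta_k$ on $A$ with $E_A(\varphi_1-\eta_k)\to0$; take finitely supported $\chi_k\to\chi$ in $\ell^2(U)$. Put $\psi_k=\eta_k^U+\chi_k$, which is finitely supported. Then $\varphi-\psi_k=(\varphi_1-\eta_k)^U+(\chi-\chi_k)$, and by (4) and (5)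
$$E_H(\varphi-\psi_k)\le2KE_A(\varphi_1-\eta_k)+2K\|\chi-\chi_k\|_2^2\to0.\qquad\square$$

Let $P$ be the transition operator of the random walk on $H$, and $\tilde p_k$ the transition probabilities of the lazy walk $\tilde P=\frac12(I+P)$.

**Lemma 6.** Under (H2), $\sup_{u,w}\tilde p_k(u,w)\le K k^{-5/2}$ for $k\ge1$.

*Proof.* **Step 1: an inequality on $A$.** We show that volume growth forces energy: for finitely supported $f$ on $A$,
$$\|f\|_2^{14/5}\le K E_A(f)\,\|f\|_1^{4/5}.\tag{6}$$
Let $f\ne0$ and $f_n(a)=V_A(n)^{-1}\sum_{|b|\le n}f(ab)$. For $s\in S_A$, $\|f-f(\cdot\,s)\|_2\le(2E_A(f))^{1/2}$ by the definition of $E_A$. Right translations are isometries of $\ell^2(A)$, so telescoping along a word for $b$ gives $\|f-f(\cdot\,b)\|_2\le|b|(2E_A(f))^{1/2}$, and averaging gives $\|f-f_n\|_2\le n(2E_A(f))^{1/2}$. Also $\|f_n\|_\infty\le\|f\|_1/V_A(n)$. Hence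
$$\|f\|_2^2=\langle f,f-f_n\rangle+\langle f,f_n\rangle\le\|f\|_2\,n(2E_A(f))^{1/2}+\frac{\|f\|_1^2}{cn^5}.$$
Choose $n=\lceil(2\|f\|_1^2/(c\|f\|_2^2))^{1/5}\rceil\ge1$. The last term is then at most $\frac12\|f\|_2^2$, so $\|f\|_2\le2n(2E_A(f))^{1/2}$, that is, $\|f\|_2^2\le8n^2E_A(f)$. Since $\|f\|_1\ge\|f\|_2$, the rounding costs only a constant factor: $n\le K(\|f\|_1/\|f\|_2)^{2/5}$. Inserting this gives (6).

**Step 2: the same on $H$.** For finitely supported $\varphi$ on $U$ choose $i$ with $\|\varphi_i\|_2^2\ge\|\varphi\|_2^2/r$. Apply (6) to $\varphi_i$, with $\|\varphi_i\|_1\le\|\varphi\|_1$ and $E_A(\varphi_i)\le KE_H(\varphi)$ from (3):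
$$\|\varphi\|_2^{14/5}\le KE_H(\varphi)\|\varphi\|_1^{4/5}.\tag{7}$$

**Step 3: a decreasing quantity.** We turn (7) into decay in time. Let $g_k=\tilde P^k\mathbf 1_u\ge0$ and $w_k=w_k(u)=\|g_k\|^2_{\ell^2(\pi)}$. $P$ is a self-adjoint contraction of $\ell^2(\pi)$, so $\tilde P$ is self-adjoint with spectrum in $[0,1]$. By reversibility $\sum\pi g_k=\pi(u)$, so $\|g_k\|_1$ is bounded uniformly in $u,k$, and $g_k\ne0$. Since $1-\lambda^2\ge1-\lambda$ on $[0,1]$,
$$w_k-w_{k+1}=\langle(I-\tilde P^2)g_k,g_k\rangle_\pi\ge\langle(I-\tilde P)g_k,g_k\rangle_\pi=\tfrac12E_H(g_k)\ge c_1w_k^{7/5}$$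
for some $c_1>0$ independent of $u,k$, by (7), the bound on $\|g_k\|_1$ and the bounds on $\pi$. As $w_{k+1}>0$, this gives $c_1w_k^{2/5}<1$, and from $w_{k+1}\le w_k(1-c_1w_k^{2/5})$ and $(1-\lambda)^{-2/5}\ge1+\frac25\lambda$ we get
$$w_{k+1}^{-2/5}\ge w_k^{-2/5}(1-c_1w_k^{2/5})^{-2/5}\ge w_k^{-2/5}+\tfrac25c_1.$$
So $w_k^{-2/5}\ge\frac25c_1k$, that is, $w_k\le Kk^{-5/2}$ uniformly in $u$.

**Step 4: off the diagonal and odd times.** We have $\pi(w)\tilde p_{2k}(w,u)=\langle\tilde P^k\mathbf 1_u,\tilde P^k\mathbf 1_w\rangle_\pi\le(w_k(u)w_k(w))^{1/2}$, which is the claim at even times. For odd times $2k+1\ge3$ use $\tilde p_{2k+1}(u,w)=\sum_{u'}\tilde p_1(u,u')\tilde p_{2k}(u',w)$; for time $1$ use $\tilde p_1\le1$. $\square$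

**Lemma 7.** Let $\tilde G(x,z)=\sum_{k\ge0}\tilde p_k(x,z)$ and let $d_H$ be the graph distance in $H$. Under (H2), for distinct $x,y\in U$,
$$\sum_{(z,z')\in\Pi}\tilde G(x,z)\tilde G(y,z')\le K\,d_H(x,y)^{-1/2}.$$

*Proof.* First we replace $z'$ by $z$. Since $\Pi$ has finitely many $A$-orbits, $A$ acts freely and $H$ is connected, there are $N<\infty$ and $\delta>0$ such that each $z$ has at most $N$ partners $z'$, and for each $(z,z')\in\Pi$ some $j$ has $\tilde p_j(z',z)\ge\delta$. Then
$$\delta\,\tilde G(y,z')\le\sum_i\tilde p_i(y,z')\tilde p_j(z',z)\le\sum_i\tilde p_{i+j}(y,z)\le\tilde G(y,z).$$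
By reversibility $\pi(y)\tilde G(y,z)=\pi(z)\tilde G(z,y)$, so $\tilde G(y,z)\le\kappa\tilde G(z,y)$ for a constant $\kappa$. The sum in the lemma is therefore at most
$$N\delta^{-1}\kappa\sum_z\tilde G(x,z)\tilde G(z,y)=N\delta^{-1}\kappa\sum_k(k+1)\tilde p_k(x,y),$$
because $\sum_z\tilde p_i(x,z)\tilde p_j(z,y)=\tilde p_{i+j}(x,y)$ and $k=i+j$ has $k+1$ solutions. Since $\tilde p_k(x,y)=0$ for $k<d_H(x,y)$, Lemma 6 bounds this by $K\sum_{k\ge d_H(x,y)}(k+1)k^{-5/2}\le Kd_H(x,y)^{-1/2}$. $\square$

## 7. Wiring along $U$ only

Let $U_m\uparrow U$ be finite nonempty sets. Put $\mathcal C_m=\{C:\partial C\cap U_m\neq\emptyset\}$, which is finite, and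
$$Z_m=(U\setminus U_m)\cup\bigcup_{C\notin\mathcal C_m}C .$$
Then $Z_m\ne\emptyset$, since $U$ is infinite, and $Z_m\downarrow\emptyset$. Let $M_m$ be $G$ with $Z_m$ identified to one vertex $\rho_m$, loops deleted and multiple edges kept.

$M_m$ is connected, as a quotient of $G$. It is locally finite at $\rho_m$: a component $C\notin\mathcal C_m$ has all its neighbors in $C\cup\partial C\subset Z_m$, so the edges at $\rho_m$ go to $U_m$, or join $\partial C\setminus U_m$ to $C$ with $C\in\mathcal C_m$, and there are finitely many of each. View $E(M_m)\subset E(G)$. Functions in $D(M_m)$ correspond to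
$$\mathcal D_m=\{f\in D(G): f\text{ is constant on }Z_m\},$$
which increases with $m$, and $\nabla\mathcal D_m$ vanishes on the deleted edges. So by (F1), $\mathsf{FUSF}(M_m)$, as a random subset of $E(G)$, is determinantal with kernel the projection onto $\nabla\mathcal D_m$. (If $M_m$ is finite, $\mathsf{FUSF}(M_m)$ means $\mathsf{UST}(M_m)$.)

**Lemma 8.** Under (H1), $\bigcup_m\nabla\mathcal D_m$ is dense in $\nabla D(G)$; hence $\mathsf{FUSF}(M_m)\to\mathsf{FUSF}(G)$ weakly.

*Proof.* Let $f\in D(G)$ and $\varphi=f|_U$. By Lemma 4(i), $E_H(\varphi)\le E_G(f)<\infty$. Take $\psi_k$ from Lemma 5, and let $h_k$ extend $\varphi-\psi_k$ to $\Gamma$ with $E_G(h_k)=E_H(\varphi-\psi_k)$. For $m$ with $\operatorname{supp}\psi_k\subset U_m$ define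
$$f_{k,m}=\begin{cases}f-h_k&\text{on }U\cup\bigcup_{C\in\mathcal C_m}C,\\0&\text{on each }C\notin\mathcal C_m.\end{cases}$$
On $U$ we have $f_{k,m}=\varphi-(\varphi-\psi_k)=\psi_k$, which vanishes off $U_m$. So $f_{k,m}=0$ on $Z_m$. An edge touching some $C\notin\mathcal C_m$ has both ends in $C\cup\partial C\subset Z_m$, so $\nabla f_{k,m}=0$ there. On all other edges $\nabla(f-f_{k,m})=\nabla h_k$. Therefore $f_{k,m}\in\mathcal D_m$ and
$$E_G(f-f_{k,m})\le E_H(\varphi-\psi_k)+\sum_{C\notin\mathcal C_m}E_C(f).$$
Since $\sum_CE_C(f)\le E_G(f)<\infty$ and $\mathcal C_m$ increases to the set of all components, the right side is small for $k$ large and then $m$ large. This is the density. The spaces $\nabla\mathcal D_m$ are closed and increasing, so the projections onto them converge strongly to the projection onto $\nabla D(G)$. The kernels converge entrywise, and by (F1) so do all cylinder probabilities. $\square$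

## 8. The connection probability

Assume (H1) and (H2). Let $x\neq y$ in $U$, let $R\in\mathbb N$, and let $\mathrm{Conn}_R$ be the event that the forest contains a path from $x$ to $y$ inside the ball of radius $R$ of $G$ around $1$. It depends on finitely many edges. Take $m$ so large that $x,y\in U_m$ and this ball is disjoint from $Z_m$.

**Step 1: finite graphs.** We need finite graphs for Wilson's algorithm. Let $M_{m,n}$ be the subgraph of $M_m$ induced on $U_m\cup\{\rho_m\}\cup\bigcup_{C\in\mathcal C_m}C_n$. It is finite. It is connected: in a path of $M_m$ between two of its vertices, a passage through $C$ starts and ends in $C_n$ or at images of points of $\partial C$, and it can be rerouted through the connected set $C_n$, which is adjacent to all of $\partial C$. As $n\to\infty$ these graphs exhaust $M_m$, so $\mathsf{UST}(M_{m,n})\to\mathsf{FUSF}(M_m)$.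

**Step 2: a bound by two walks.** Let $n$ be so large that $M_{m,n}$ contains the $R$-ball. Root at $\rho=\rho_m$, and let $X,Y$ be independent simple random walks on $M_{m,n}$ from $x,y$ until they hit $\rho$. By (F2) the tree path from $x$ to $\rho$ can be taken as the loop-erasure of $X$, and the branch from $y$ as the loop-erasure of $Y$ stopped when it hits that path. On $\mathrm{Conn}_R$ the tree path from $x$ to $y$ avoids $\rho$, so $Y$ first hits the loop-erasure of $X$ at some $w\ne\rho$. This $w$ is visited by both $X$ and $Y$ before $\rho$.

We charge $w$ to a pair in $\Pi\cap U_m^2$. If $w\in U_m$, put $z=z'=w$. If $w\in C_n$ with $C\in\mathcal C_m$, look at the last vertex of $X$ outside $C_n$ before its first visit to $w$; it exists as $X$ starts in $U_m$. It is a neighbor of $C_n$ in $M_{m,n}$ other than $\rho$, so it is some $z\in\partial C\cap U_m$. Likewise $Y$ visits some $z'\in\partial C\cap U_m$ before $\rho$. In both cases $(z,z')\in\Pi$. By independence,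
$$P_{\mathsf{UST}(M_{m,n})}(\mathrm{Conn}_R)\le\sum_{(z,z')\in\Pi\cap U_m^2}P_x^{M_{m,n}}(\tau_z<\tau_\rho)\,P_y^{M_{m,n}}(\tau_{z'}<\tau_\rho).\tag{8}$$

**Step 3: let $n\to\infty$, and pass to $H$.** We identify the limit of the hitting probabilities. By (F3), $u\mapsto P_u^{M_{m,n}}(\tau_z<\tau_\rho)$ minimizes the energy on $M_{m,n}$ given the values $1$ at $z$ and $0$ at $\rho$. Minimize first over the values on the sets $C_n$. Then the restriction to $U_m$, extended by $0$ to $U\setminus U_m$, is the minimizer of
$$q_n(\varphi)=\sum_{U\text{-edges}}|d\varphi|^2+\sum_{C\in\mathcal C_m}Q_{C_n}(\varphi|_{\partial C})$$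
on the finite-dimensional space $\{\varphi:U\to\mathbb R,\ \varphi=0\text{ off }U_m\}$, subject to $\varphi(z)=1$. (The edges of $M_{m,n}$ between $\rho$ and $C_n$ come from $\partial C\setminus U_m$, where $\varphi=0$.) For such $\varphi$ the components $C\notin\mathcal C_m$ contribute $0$ to $E_H(\varphi)$, so by Step 2 of Section 5, $q_n\to E_H$ coefficientwise on this space. There $E_H$ is positive definite: if $E_H(\varphi)=0$, then $\varphi$ is constant as $H$ is connected, and it vanishes somewhere as $U_m\ne U$. The constrained minimizer solves a linear system whose matrix converges to an invertible one, namely a principal submatrix of a positive definite matrix. So the minimizers converge to the minimizer for $E_H$. By (F3), applied to the finite connected network obtained from $H$ by collapsing $U\setminus U_m$ to a point (and discarding the resulting loops), that minimizer is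
$$u\mapsto P_u^H(\tau_z<\tau_{U\setminus U_m})\le P_u^H(\tau_z<\infty)\le\tilde G(u,z).$$
For the last inequality, laziness does not change hitting probabilities, and $\tilde G$ counts expected visits. The sum in (8) is finite, so (8) and Lemma 7 give
$$P_{\mathsf{FUSF}(M_m)}(\mathrm{Conn}_R)\le\sum_{(z,z')\in\Pi}\tilde G(x,z)\tilde G(y,z')\le K\,d_H(x,y)^{-1/2},$$
with $K$ independent of $m$ and $R$.

**Step 4: let $m\to\infty$, then $R\to\infty$.** $\mathrm{Conn}_R$ is a cylinder event, so Lemma 8 applies; and $\mathrm{Conn}_R$ increases to $\{x\leftrightarrow y\}$. Hence
$$P_{\mathsf{FUSF}(G)}(x\leftrightarrow y)\le K\,d_H(x,y)^{-1/2}\qquad(x\ne y\in U).\tag{9}$$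

**Step 5: infinitely many trees.** $A\subset U$ is infinite, and $H$ is locally finite, so the balls of $d_H$ are finite. For every $k$ and $\epsilon>0$ there are therefore $a_1,\dots,a_k\in A$ with pairwise distances $d_H$ so large that by (9) the probability that some two of them are connected is at most $\epsilon$. So the $\mathsf{FUSF}$ has at least $k$ trees with probability at least $1-\epsilon$. As $\epsilon$ and $k$ are arbitrary, it has infinitely many trees a.s.

Since $S$ was arbitrary, and $A$ is finitely generated by Lemma 4(iv), this proves Theorem 2 up to its last sentence. With Lemma 3 it proves Theorem 1, and the answer to the question of Section 2 is no. $\blacksquare$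

## 9. Growth degree four as the threshold

The rest of Theorem 2 and Theorem 3 use further results from the literature, as cited.

**The equivalences in Theorem 2.** Let $A$ be infinite and finitely generated. The orthocomplement in $\nabla D(A)$ of the gradients of finitely supported functions consists of the gradients of harmonic Dirichlet functions. So (H1) holds iff all harmonic Dirichlet functions on the Cayley graph are constant, iff $\mathsf{FUSF}=\mathsf{WUSF}$ there (BLPS, Thm 7.3), iff $\beta_1^{(2)}(A)=0$.

Suppose (H2) fails. Then $\inf_nV_A(n)/n^5=0$, and since each term is positive, $\liminf_nV_A(n)/n^5=0$. By Gromov's theorem in the form of van den Dries–Wilkie ($V_A(n)\le Kn^d$ for infinitely many $n$ suffices), $A$ is virtually nilpotent. By Bass–Guivarc'h, $V_A(n)\asymp n^d$ with $d\in\mathbb N$, and the liminf forces $d\le4$. Conversely, if $A$ has polynomial growth of degree $\le4$, then (H2) fails. This completes Theorem 2. $\blacksquare$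

**Proof of Theorem 3.** (c)$\Rightarrow$(a) is trivial.

**(a)$\Rightarrow$(b), and the last sentence.** Suppose (b) fails: some $A_i$ is infinite and not of polynomial growth of degree $\le4$. $\Gamma$ acts on the Bass–Serre tree of the free product, given by a star of groups with trivial group at the center, leaves $A_1,\dots,A_k$ and trivial edge groups. $A_i$ is a vertex stabilizer, and edge stabilizers are trivial. Since $\beta_1^{(2)}(A_i)=0$, both (H1) and (H2) hold for $A_i$ by the equivalences above, and Theorem 2 gives infinitely many trees in every Cayley graph of $\Gamma$.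

**(b)$\Rightarrow$(c).** By Lemma 2 the $\mathsf{FUSF}$ of $\mathrm{Cay}(\Gamma,S_1\sqcup\dots\sqcup S_k)$ is a product of independent copies of $\mathsf{FUSF}(\mathrm{Cay}(A_i,S_i))$ on the cosets $gA_i$. We show that each copy is a.s. one tree. For finite $A_i$ it is a spanning tree. For infinite $A_i$, $\beta_1^{(2)}(A_i)=0$ gives $\mathsf{FUSF}=\mathsf{WUSF}$. Let $d\le4$ be the growth degree.

* If $d\le2$, the graph is recurrent, and the $\mathsf{WUSF}$ is a single tree (BLPS).
* If $d\in\{3,4\}$, the walk is transient, and the lazy walk has $\tilde p_k(o,o)\ge c\,k^{-d/2}$ for $k\ge1$ and some $c>0$ (Hebisch–Saloff-Coste 1993). Its Green function is symmetric, so $\sum_z\tilde G(o,z)^2=\sum_k(k+1)\tilde p_k(o,o)=\infty$. By Lyons–Peres–Schramm 2003, on a transient transitive graph this implies that two independent walks intersect infinitely often a.s., and that a walk then a.s. intersects the loop-erasure of an independent walk infinitely often. By BLPS (Section 9) the $\mathsf{WUSF}$ is then a.s. one tree.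

There are countably many cosets, so a.s. every coset is spanned by a tree. Any two vertices of $\Gamma$ are joined by a finite chain of consecutively intersecting cosets, so the $\mathsf{FUSF}$ is connected. $\blacksquare$

So the degree $4$ is sharp: $\mathbb Z^4*\mathbb Z$ has a Cayley graph with connected $\mathsf{FUSF}$, for instance the one with standard generators, while $\mathbb Z^5*\mathbb Z$ has none.
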